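
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{A homogeneous space with inner metric on which no locally connected
closed connected group of isometries is transitive}


\begin{abstract}
Let $M$ be a locally compact homogeneous space with inner metric, let $G$ be its
isometry group and $G_0$ the identity component of $G$. Berestovskii asked whether
$G_0$, or some other closed connected subgroup of $G$ transitive on $M$, must be
locally connected. We show that the answer is negative. We construct a compact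
homogeneous space with inner metric, homeomorphic to $S^1\times(S^3)^{\mathbb N}$, for
which $G_0$ is isomorphic to the product of the dyadic solenoid with
$SU(2)^{\mathbb N}$ and is the only closed connected transitive subgroup of $G$.
As a complement we show that the answer is positive for compact $M$ all of whose
continuous maps to the circle are null-homotopic: then the commutator subgroup of $G_0$
is closed, connected, locally connected and transitive.
\end{abstract}

\section{The question and the results}\label{sec:intro}

A metric space $(M,\rho)$ is a \emph{space with inner metric} if the distance between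
any two points is the infimum of the lengths of paths joining them. It is
\emph{homogeneous} if its group $G=\operatorname{Isom}(M)$ of (surjective) isometries
is transitive. Let $M$ be a locally compact homogeneous space with inner metric.
Then $M$ is complete, closed bounded subsets of $M$ are compact (we say that $M$ is
\emph{finitely compact}), and $M$ is \emph{geodesic}: any two points are joined by a
path whose length is their distance. With the compact-open topology, $G$ is a
topological group, the stabilizer $H$ of a point $p$ is compact, and
$gH\mapsto g(p)$ is a homeomorphism $G/H\to M$. The identity component $G_0$ of $G$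
is already transitive on $M$. Berestovskii \cite{Berestovskii} asked:

\begin{quote}
Is it true that, in the general case, $G_0$ or another closed connected subgroup of
$G$ transitive on $M$ is locally connected or, equivalently, locally arcwise connected?
\end{quote}

A positive answer looks plausible. The space $M$ itself is locally connected, because
balls of a geodesic space are path connected. The group $G_0$ differs from $M$ only by
a compact stabilizer, and if that stabilizer spoils local connectedness, one is allowed
to look for a smaller transitive group.

For compact $M$ the structure of compact groups shows where trouble could come from. The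
commutator subgroup of a compact connected group is locally connected (we recall this in
Section~\ref{sec:positive}), so the abelian part is to blame. A basic example of a compact
connected abelian group that is not locally connected is the dyadic solenoid
\[
\Sigma_2=(\mathbb R\times\mathbb Z_2)/\langle(1,1)\rangle ,
\]
where $\mathbb Z_2=\varprojlim \mathbb Z/2^n$ is the compact group of $2$-adic integers.
A solenoid alone cannot serve: if an abelian group acts effectively and transitively,
then an element fixing one point fixes all points, so stabilizers are trivial and $M$
would be homeomorphic to $\Sigma_2$, which is not locally connected. But one can try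
$M=(\Sigma_2\times K)/\mathbb Z_2$ with a nonabelian compact group $K$ that contains a
copy of $\mathbb Z_2$, the subgroup $\mathbb Z_2$ being embedded in both factors. A
closed subgroup of a Lie group is a Lie group, so $K$ cannot be a Lie group. An infinite
product of copies of $SU(2)$ will do.

\begin{theorem}\label{thm:A}
There is a compact homogeneous space $(M,\rho)$ with inner metric, homeomorphic to
$S^1\times(S^3)^{\mathbb N}$, such that for $G=\operatorname{Isom}(M)$ the following hold.
\begin{enumerate}
\item[(1)] $G_0\cong\Sigma_2\times SU(2)^{\mathbb N}$ as topological groups.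
\item[(2)] Every closed connected subgroup of $G$ transitive on $M$ equals $G_0$.
\item[(3)] $G_0$ is not locally connected, hence not locally arcwise connected.
\end{enumerate}
\end{theorem}

So the answer to the question is \emph{no}. The proof occupies
Sections~\ref{sec:idea}--\ref{sec:group}. The following complement is independent of it.

\begin{theorem}\label{thm:B}
Let $M$ be a compact homogeneous space with inner metric such that every continuous map
$M\to S^1$ is null-homotopic (for instance, $M$ simply connected). Then the commutator
subgroup $G_0'$ of $G_0$ is a closed, connected, locally connected subgroup transitive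
on $M$.
\end{theorem}

For the space of Theorem~\ref{thm:A} the homotopy classes of maps to the circle form a
group $[M,S^1]\cong\mathbb Z$ (Section~\ref{sec:positive}). So the hypothesis of
Theorem~\ref{thm:B} cannot be weakened to $[M,S^1]\cong\mathbb Z$.

\paragraph{Conventions.}
For a finitely compact metric space $Y$, the compact-open topology on
$\operatorname{Isom}(Y)$ is the topology of pointwise convergence and is metrizable, so
sequences suffice. By Arzel\`a--Ascoli point stabilizers in $\operatorname{Isom}(Y)$ are
compact, and $\operatorname{Isom}(Y)$ is compact if $Y$ is. The open ball of radius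
$\varepsilon$ about $x$ is $B(x,\varepsilon)$. In a metric space $(Y,d)$ we write
\[
J(x,y)=\{z\in Y:\ d(x,z)+d(z,y)=d(x,y)\}
\]
for the metric interval between $x$ and $y$. The imaginary unit is $\mathrm i$; the
letters $j,k,l$ denote integers.

\section{The idea: a flow that never closes up}\label{sec:idea}

For $j\ge1$ put
\[
q_j=2^{j+1},\qquad
a_j=\begin{pmatrix} e^{\pi\mathrm i/q_j}&0\\0&e^{-\pi\mathrm i/q_j}\end{pmatrix}\in SU(2).
\]
The element $a_j$ has order $2q_j=2^{j+2}$, and $a_j^k$ is central, that is
$a_j^k=\pm1$, exactly when $q_j\mid k$.

\paragraph{One factor.}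
Suppose that $SU(2)$ carries a left-invariant metric for which right multiplication by
$a_1$ is an isometry. Let $\gamma(t,s)=(t+1,sa_1)$ on $\mathbb R\times SU(2)$, with the
sum of the two metrics, and let $N_1$ be the quotient of $\mathbb R\times SU(2)$ by
$\langle\gamma\rangle$. Write $[t,s]$ for the class of $(t,s)$. Translations of
$\mathbb R$ and left translations of $SU(2)$ commute with $\gamma$, so
$\mathbb R\times SU(2)$ acts transitively on $N_1$ by isometries. Look at the flow
$\tau_c[t,s]=[t+c,s]$. After time $1$ it has gone once around the base circle
$\mathbb R/\mathbb Z$, but it has not returned to the identity: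
\[
\tau_1[t,s]=[t+1,s]=[t,sa_1^{-1}],\qquad \tau_k[t,s]=[t,sa_1^{-k}]\quad(k\in\mathbb Z).
\]
Thus $\tau_k=\mathrm{id}$ if and only if $a_1^k=1$, that is $8\mid k$. The circle
$\{\tau_c\}\cong\mathbb R/8\mathbb Z$ in the isometry group covers the base circle $8$
times. Composing with left translations cannot close the flow before time $4$: if
$[t,s]\mapsto[t+k,gs]=[t,gsa_1^{-k}]$ is the identity for some $g\in SU(2)$, then
$gs=sa_1^k$ for all $s$, so $g=a_1^k$ is central and $4\mid k$.

\paragraph{All factors.}
With $n$ factors and $\gamma(t,s)=(t+1,s_1a_1,\dots,s_na_n)$ we get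
$\tau_k=\mathrm{id}$ if and only if $2^{n+2}\mid k$. Each new factor doubles the length
of the circle of the flow. Now take all factors at once: let
\[
S=\prod_{j\ge1}SU(2),\qquad a=(a_j)_{j\ge1}\in S,\qquad X=\mathbb R\times S,\qquad
\gamma(t,s)=(t+1,sa),\qquad M=X/\langle\gamma\rangle .
\]
Then $\tau_k[t,s]=[t,sa^{-k}]$ is never the identity for $k\ne0$. But
$a_j^{2^n}=1$ for $j+2\le n$, so $a^{2^n}\to1$ and $\tau_{2^n}\to\mathrm{id}$, although
the flow from $\mathrm{id}$ to $\tau_{2^n}$ winds $2^n$ times around the base. A closed
group containing the flow also contains the right translations by the closure of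
$\langle a\rangle$, a copy of $\mathbb Z_2$. Near the identity the closure of the flow
looks like an interval times $\mathbb Z_2$, and the closure itself is the limit
$\Sigma_2$ of the circles $\mathbb R/2^{n+2}\mathbb Z$ under the covering maps of
degree $2$. This closure is not locally connected.

\paragraph{What remains.}
The danger is that $M$ has too many isometries. Suppose that on each factor \emph{all}
right translations by diagonal matrices were isometries, as for the round metric. With
\begin{equation}\label{eq:alpha}
\alpha(t)=\Bigl(\operatorname{diag}\bigl(e^{\pi\mathrm it/q_j},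
e^{-\pi\mathrm it/q_j}\bigr)\Bigr)_{j\ge1},\qquad \alpha(t+1)=\alpha(t)a=a\alpha(t),
\end{equation}
the flow $[t,s]\mapsto[t+c,s\alpha(c)]$ would be well defined and isometric, and it would
close up at $c=1$. Together with left translations it would give a transitive action of
the compact, connected, locally connected group $S^1\times S$. So we look for
left-invariant metrics on $SU(2)$ that are invariant under right translation by $a_j$ but
have only finitely many symmetries fixing a point. Riemannian metrics will not do
(Remark~\ref{rem:q}), but Finsler metrics will. Once each factor has finite point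
stabilizers, the plan is as follows.
\begin{itemize}
\item The sum metric on $X$ forces every isometry of $X$ to act factor by factor
(Section~\ref{sec:product}).
\item Isometries of $M$ lift to $X$, so the stabilizer of a point of $M$ is profinite
(Section~\ref{sec:M}).
\item A short argument then shows that if $K\subset L$ are closed connected groups of
isometries of $M$ and $K$ is transitive, then $K=L$ (Section~\ref{sec:rigid}). This
excludes the unwanted larger and smaller groups at the same time.
\end{itemize}

\section{A norm on $su(2)$ with finitely many symmetries}\label{sec:norm}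

A \emph{reversible Minkowski norm} on a finite-dimensional real vector space is a
continuous function $F\ge0$ that is smooth and positive off $0$, satisfies
$F(\lambda v)=|\lambda|F(v)$ for $\lambda\in\mathbb R$, and is such that the Hessian of
$\frac12F^2$ is positive definite off $0$. Such an $F$ is a norm. We write the elements of
$su(2)$ as
\[
v=(z,w)=\begin{pmatrix}\mathrm iz&w\\-\bar w&-\mathrm iz\end{pmatrix},\qquad
z\in\mathbb R,\ w\in\mathbb C,\qquad |v|^2=z^2+|w|^2 .
\]
For a norm $F$ on $su(2)\cong\mathbb R^3$ let $O(F)\subset GL(3,\mathbb R)$ be its group of
linear isometries.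

\begin{proposition}\label{prop:norm}
Let $q\ge4$ be even and
$a=\operatorname{diag}(e^{\pi\mathrm i/q},e^{-\pi\mathrm i/q})$. There is a reversible
Minkowski norm $F$ on $su(2)$ such that $F\circ\operatorname{Ad}(a)=F$ and $O(F)$ is
finite.
\end{proposition}

\begin{proof}
Conjugation by $a$ multiplies the upper right entry by $e^{2\pi\mathrm i/q}$, so
$R:=\operatorname{Ad}(a)$ is the rotation $(z,w)\mapsto(z,e^{2\pi\mathrm i/q}w)$ of the
$w$-plane by $2\pi/q$. To keep $R$ but exclude the full circle of rotations of this plane,
we perturb the Euclidean norm by $\operatorname{Re}(w^q)$: for $\delta\in(0,1)$ let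
\[
p(v)=|v|^q+\delta\operatorname{Re}(w^q),\qquad F=p^{1/q}.
\]
Since $|w|^q\le|v|^q$ and $\delta<1$, the polynomial $p$ is positive off $0$, so $F$ is
smooth and positive there. It is homogeneous of degree $1$, even because $q$ is even, and
$F\circ R=F$.

\emph{Convexity.} With $h(v)=\operatorname{Re}(w^q)/|v|^q$, which is smooth off $0$, we
have $\frac12F^2=\frac12|v|^2(1+\delta h)^{2/q}$. As $\delta\to0$, the Hessian of this
function converges to the identity, uniformly on the Euclidean unit sphere. It is
homogeneous of degree $0$, so for small $\delta$ it is positive definite everywhere off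
$0$. Fix such a $\delta$.

\emph{Finiteness.} The group $O(F)$ is a compact Lie group, so it preserves an inner
product, with quadratic form $Q$ say. Write
\[
Q(z,w)=\alpha z^2+2z\operatorname{Re}(\lambda w)+\beta|w|^2+\operatorname{Re}(\mu w^2),
\qquad \alpha,\beta\in\mathbb R,\ \lambda,\mu\in\mathbb C.
\]
Invariance under $R\in O(F)$ gives $\lambda e^{2\pi\mathrm i/q}=\lambda$ and
$\mu e^{4\pi\mathrm i/q}=\mu$. As $q\ge3$, both $\lambda$ and $\mu$ vanish, and
$Q=\alpha z^2+\beta|w|^2$.

Suppose the identity component $O(F)_0$ is nontrivial. It is a closed connected subgroup
of $SO(Q)\cong SO(3)$, hence either all of $SO(Q)$ or the circle of rotations about some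
axis. In the first case it contains all rotations $(z,w)\mapsto(z,e^{\mathrm i\theta}w)$.
In the second case $R$ normalizes $O(F)_0$, so $R$ preserves the axis. Since $R$ has no
real eigenvector in the $w$-plane, its eigenvalues there being $e^{\pm2\pi\mathrm i/q}$
with $q\ge3$, the only $R$-invariant line is the $z$-axis. The rotations about it preserve
its $Q$-orthogonal complement, the $w$-plane, and the form $|w|^2$ there; so again
$O(F)_0$ contains all rotations $(z,w)\mapsto(z,e^{\mathrm i\theta}w)$. But
$\operatorname{Re}(w^q)$ is not constant on the circle $|w|=1$, so $p=F^q$ is not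
invariant under these rotations. This contradiction shows $O(F)_0=1$, and a compact Lie
group with trivial identity component is finite.
\end{proof}

\begin{remark}\label{rem:q}
This construction would fail for $q=2$: then $p$ is a quadratic form, and $O(F)$ is
conjugate to $O(3)$. This is why the sequence $q_j$ starts with $q_1=4$. For $q\ge4$ no
Euclidean norm can replace $F$: the computation of $Q$ shows that an $R$-invariant
quadratic form is invariant under all rotations of the $w$-plane, which is the situation
to be avoided according to Section~\ref{sec:idea}.
\end{remark}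

\section{The Finsler metric on $SU(2)$}\label{sec:finsler}

Let $F$ be as in Proposition~\ref{prop:norm}. Transport it to all tangent spaces of
$SU(2)$ by left translations, and let $d^F(x,y)$ be the infimum of the resulting lengths
of piecewise smooth curves from $x$ to $y$. It is symmetric because $F$ is even, and it
is left-invariant. Let $R_b(s)=sb$. The differential of $R_b$ sends the tangent vector
$sv$ at $s$ (with $v\in su(2)$) to
\[
svb=sb\cdot\operatorname{Ad}(b^{-1})v ,
\]
so $R_b$ is an isometry for every $b\in\langle a\rangle$. Write $1$ for the identity
element of $SU(2)$. We use the following standard facts, see \cite[Ch.~5 and 6]{BCS}.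
\begin{enumerate}
\item[(F1)] $d^F$ is a metric inducing the usual topology. By the Hopf--Rinow theorem and
compactness, any two points are joined by a smooth curve whose length is their distance.
\item[(F2)] There is $r>0$ such that the Finsler exponential map $\operatorname{Exp}$ at
$1$ is a $C^1$-diffeomorphism of $\{F<r\}$ onto $\{d^F(1,\cdot)<r\}$, smooth off $0$,
with $d\operatorname{Exp}_0=\mathrm{id}$ and $d^F(1,\operatorname{Exp}v)=F(v)$.
\item[(F3)] For $0<F(v)<r$ the curve $t\mapsto\operatorname{Exp}(tv)$, $t\in[0,1]$, is, up
to reparametrization, the unique shortest piecewise smooth curve from $1$ to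
$\operatorname{Exp}v$. (Let $T$ be the radial unit field. By the Gauss lemma and the
fundamental inequality, $\frac{d}{dt}F(\operatorname{Exp}^{-1}\sigma)=g_T(T,\dot\sigma)\le
F(\dot\sigma)$ along a curve $\sigma$, with equality only if $\dot\sigma$ is a nonnegative
multiple of $T$.)
\end{enumerate}
By left invariance the same $r$ works at every point.

\begin{lemma}\label{lem:interval}
Let $x\in SU(2)$.
\begin{enumerate}
\item[(a)] If $0<d^F(x,y)<r$, then $J(x,y)$ is the set of points of the shortest curve
from $x$ to $y$, and $z\mapsto d^F(x,z)$ is injective on $J(x,y)$. For $x=1$ and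
$y=\operatorname{Exp}v$ with $0<F(v)<r$ we have
$J(1,y)=\{\operatorname{Exp}(tv):0\le t\le1\}$, and $\operatorname{Exp}(tv)$ is its only
point at distance $tF(v)$ from $1$.
\item[(b)] The set $\{y:0<d^F(x,y)<r\}$ is connected.
\end{enumerate}
\end{lemma}

\begin{proof}
By left invariance we may take $x=1$.

(a) Let $y=\operatorname{Exp}v$. Points of a shortest curve lie in $J(1,y)$. Conversely,
for $z\in J(1,y)$ concatenate shortest smooth curves from $1$ to $z$ and from $z$ to $y$.
The result is piecewise smooth of length $d^F(1,y)$, so by (F3) it is the curve
$\operatorname{Exp}(tv)$ up to reparametrization, and $z$ lies on it. The remaining claims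
follow from $d^F(1,\operatorname{Exp}(tv))=tF(v)$.

(b) By (F2) this set is homeomorphic to a punctured open ball in $\mathbb R^3$.
\end{proof}

An isometry is a priori only a distance-preserving map. To compare it with an element of
the finite group $O(F)$, we recover $F$ from the distances.

\begin{lemma}\label{lem:infinitesimal}
For $u,u'\in su(2)$ we have
$\displaystyle\lim_{s\to0+}\tfrac1s\,
d^F(\operatorname{Exp}su,\operatorname{Exp}su')=F(u-u')$.
\end{lemma}

\begin{proof}
Let $N(x,v)$ be the Finsler function in the chart $\operatorname{Exp}^{-1}$. Since
$\operatorname{Exp}$ is $C^1$ with $d\operatorname{Exp}_0=\mathrm{id}$, the function $N$ is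
continuous and $N(0,v)=F(v)$. As $N$ is homogeneous in $v$ and $\{F=1\}$ is compact, for
every $\varepsilon\in(0,1)$ there is $\eta\in(0,r)$ such that
\[
(1-\varepsilon)F(v)\le N(x,v)\le(1+\varepsilon)F(v)\qquad\text{whenever }F(x)<\eta .
\]
Let $F(x),F(x')<\eta/4$. The straight segment from $x$ to $x'$ lies in $\{F<\eta/4\}$ and
maps under $\operatorname{Exp}$ to a piecewise smooth curve (if it passes through $0$, it
consists of at most two radial pieces, which map to geodesics), so
$d^F(\operatorname{Exp}x,\operatorname{Exp}x')\le(1+\varepsilon)F(x-x')$. Conversely,
consider a piecewise smooth curve from $\operatorname{Exp}x$ to $\operatorname{Exp}x'$. If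
it stays in $\{d^F(1,\cdot)<\eta\}$, its length is at least $(1-\varepsilon)F(x-x')$,
because in the normed space $(su(2),F)$ no curve is shorter than the distance of its
endpoints. If it leaves this ball, its length is at least
$\frac34\eta>\frac12\eta>F(x)+F(x')\ge F(x-x')$. In both cases it is at least
$(1-\varepsilon)F(x-x')$. Put $x=su$, $x'=su'$, let $s\to0$, and then
$\varepsilon\to0$.
\end{proof}

\begin{proposition}\label{prop:E}
The stabilizer $E$ of $1$ in $\operatorname{Isom}(SU(2),d^F)$ is finite.
\end{proposition}

\begin{proof}
Let $f\in E$. For $F(v)<r$ define $\varphi(v)$ by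
$f(\operatorname{Exp}v)=\operatorname{Exp}\varphi(v)$. This is a bijection of $\{F<r\}$
(its inverse comes from $f^{-1}$), and $F(\varphi(v))=F(v)$. The isometry $f$ maps
$J(1,\operatorname{Exp}v)$ onto $J(1,\operatorname{Exp}\varphi(v))$ and preserves
distances from $1$, so Lemma~\ref{lem:interval}(a) gives $\varphi(tv)=t\varphi(v)$ for
$t\in[0,1]$. Consequently, if $F(u),F(v)<r$, then
$d^F(\operatorname{Exp}su,\operatorname{Exp}sv)
=d^F(\operatorname{Exp}s\varphi(u),\operatorname{Exp}s\varphi(v))$ for $s\in[0,1]$, and
Lemma~\ref{lem:infinitesimal} yields
\[
F(\varphi(u)-\varphi(v))=F(u-v).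
\]
Extended to $su(2)$ by positive homogeneity, $\varphi$ is a surjective isometry of the
normed space $(su(2),F)$ fixing $0$. It is linear by the Mazur--Ulam theorem, so
$\varphi\in O(F)$. Clearly $f\mapsto\varphi$ is a homomorphism $E\to O(F)$.

It is injective. Let $\varphi=\mathrm{id}$, and let $A$ be the set of points that have a
neighborhood on which $f$ is the identity. Then $1\in A$. Let $x\in A$ and let
$L_x(s)=xs$. The isometry $L_x^{-1}fL_x$ fixes $1$ and is the identity near $1$, so the
linear map belonging to it is the identity. Hence $f=\mathrm{id}$ on $B(x,r)$, and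
$B(x,r)\subset A$. Since $r$ does not depend on $x$, the set $A$ is open and closed, so
$A=SU(2)$ and $f=\mathrm{id}$. As $O(F)$ is finite, so is $E$.
\end{proof}

\paragraph{The factors.}
For $j\ge1$ let $F_j$ be a norm as in Proposition~\ref{prop:norm} for $q=q_j\ge4$, where
$a=a_j$. Let $S_j=SU(2)$ with the multiple $d_j$ of $d^{F_j}$ normalized by
\[
\operatorname{diam}(S_j,d_j)=2^{-j},
\]
let $r_j>0$ be the correspondingly rescaled $r$, and let $E_j$ be the finite stabilizer
of $1$ in $\operatorname{Isom}(S_j,d_j)$. Put $S_0=\mathbb R$ with its usual metric
$d_0$ and $r_0=\infty$, and let $E_0=\{\pm\mathrm{id}\}$ be the stabilizer of $0$ in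
$\operatorname{Isom}(\mathbb R)$. The diameters $2^{-j}$ make the next sum converge, and
they are pairwise different, so that the factors cannot be permuted.

\section{Isometries of the product act factor by factor}\label{sec:product}

On $X=\mathbb R\times S=\prod_{j\ge0}S_j$ let
\[
d(x,y)=\sum_{j\ge0}d_j(x_j,y_j).
\]
This metric induces the product topology, and closed bounded sets are compact. It is
geodesic: take shortest curves in all coordinates, parametrized on $[0,1]$ proportionally
to arc length. A point $z$ lies in $J(x,y)$ if and only if the nonnegative numbers
$d_j(x_j,z_j)+d_j(z_j,y_j)-d_j(x_j,y_j)$ have sum $0$, so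
$J(x,y)=\prod_jJ_j(x_j,y_j)$, where $J_j$ denotes intervals in $S_j$.

In $\mathbb R^2$ with the sum metric, the interval between two distinct points is a
rectangle; it degenerates to a segment exactly when the points differ in one coordinate
only. In a segment, a point is determined by its distance from one end. This is how
isometries recognize the factors. Call a pair $x\ne y$ in $X$ \emph{thin} if
$z\mapsto d(x,z)$ is injective on $J(x,y)$. Isometries preserve thinness.

\begin{lemma}\label{lem:thin}
\begin{enumerate}
\item[(a)] If $(x,y)$ is thin, then $x$ and $y$ differ in exactly one coordinate.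
\item[(b)] If $x$ and $y$ differ only in coordinate $j$ and $0<d(x,y)<r_j$, then $(x,y)$
is thin.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $x_j\ne y_j$ and $x_k\ne y_k$ with $j\ne k$. Take $\varepsilon>0$ smaller than
both coordinate distances. Moving from $x$ by $\varepsilon$ along a shortest curve
towards $y_j$ in coordinate $j$ only, or towards $y_k$ in coordinate $k$ only, we get two
distinct points of $J(x,y)$ at distance $\varepsilon$ from $x$.

(b) Here $J(x,y)$ is $J_j(x_j,y_j)$ in coordinate $j$ and a point in every other
coordinate; apply Lemma~\ref{lem:interval}(a) if $j\ge1$, while for $j=0$ the claim is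
trivial.
\end{proof}

For $j\ge0$ let $\Phi_j(x)=\{y\in X:y_k=x_k\text{ for all }k\ne j\}$ be the $j$-th fiber
through $x$. With the metric $d$ it is isometric to $S_j$.

\begin{proposition}\label{prop:product}
$\operatorname{Isom}(X)=\prod_{j\ge0}\operatorname{Isom}(S_j)$: the isometries of $X$ are
exactly the maps $f(x)=(f_j(x_j))_j$ with $f_j\in\operatorname{Isom}(S_j)$.
\end{proposition}

\begin{proof}
Such maps are isometries. Conversely, let $f\in\operatorname{Isom}(X)$. We first show that
$f$ maps fibers to fibers with the same index.

\emph{Step 1: $f(\Phi_0(x))=\Phi_0(f(x))$.} Let $y\in\Phi_0(x)$ and choose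
$z\in\Phi_0(x)$ at distance greater than $2$ from both $x$ and $y$. The pairs $(x,z)$ and
$(y,z)$ are thin, so $f(x)$ and $f(z)$ differ in exactly one coordinate, and by more than
$2$ there. As $\operatorname{diam}S_j\le\frac12$ for $j\ge1$, this is coordinate $0$. The
same holds for $f(y)$ and $f(z)$. Hence $f(y)\in\Phi_0(f(x))$. For the other inclusion
apply this to $f^{-1}$.

\emph{Step 2: for $j\ge1$ there is $k$ with $f(\Phi_j(x))\subset\Phi_k(f(x))$.} For
$y\in\Phi_j(x)$ let $B_y=\{y'\in\Phi_j(x):0<d(y,y')<r_j\}$, which is connected by
Lemma~\ref{lem:interval}(b). For $y'\in B_y$ the pair $(y,y')$ is thin, so $f(y')$ lies in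
one of the sets $\Phi_k(f(y))\setminus\{f(y)\}$, $k\ge0$. These are pairwise disjoint, and
if $u,u'$ belong to two different ones, then
$d(u,u')=d(u,f(y))+d(f(y),u')>d(u,f(y))$. So each of them is open in their union. By
connectedness $f(B_y)$ lies in a single one; denote its index by $k(y)$. If $y'\in B_y$,
then $y\in B_{y'}$, so the points $f(y)\ne f(y')$ differ only in coordinate $k(y)$ and
only in coordinate $k(y')$; hence $k(y)=k(y')$. Any $y\in\Phi_j(x)$ can be joined to $x$
by a finite chain $x=y_0,y_1,\dots,y_n=y$ in $\Phi_j(x)$ with $y_{l+1}\in B_{y_l}$
(subdivide a shortest curve in $S_j$). Along the chain the index stays equal to $k:=k(x)$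
and $f(y_{l+1})\in\Phi_k(f(y_l))$. So $f(y)\in\Phi_k(f(x))$.

\emph{Step 3: $f(\Phi_j(x))=\Phi_j(f(x))$ for $j\ge1$.} Let $k$ be as in Step~2. If
$k=0$, then Step~1 gives $\Phi_j(x)\subset f^{-1}(\Phi_0(f(x)))=\Phi_0(x)$, which is
impossible. So $k\ge1$, and Step~2 for $f^{-1}$ gives
$f^{-1}(\Phi_k(f(x)))\subset\Phi_l(x)$ for some $l$. Then $\Phi_j(x)\subset\Phi_l(x)$, so
$l=j$ and $f(\Phi_j(x))=\Phi_k(f(x))$. Comparing diameters, $2^{-j}=2^{-k}$, so $k=j$.

\emph{Step 4: $f$ acts coordinatewise.} Fix $j$. By Steps~1 and~3, changing one coordinate
$k\ne j$ of $x$ does not change $f(x)_j$. Hence changing finitely many coordinates other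
than $j$ does not change it. If $x_j=x'_j$, let $x^{(n)}$ agree with $x'$ in the
coordinates $\le n$ and with $x$ in the others. Then $f(x^{(n)})_j=f(x)_j$ and
$x^{(n)}\to x'$, so $f(x')_j=f(x)_j$ by continuity. Thus $f(x)_j=f_j(x_j)$ for a map
$f_j:S_j\to S_j$. It is a surjective isometry because $f$ maps $\Phi_j(x)$ isometrically
onto $\Phi_j(f(x))$.
\end{proof}

\section{The space $M$ and its point stabilizers}\label{sec:M}

By Section~\ref{sec:finsler}, right multiplication by $a_j$ is an isometry of $S_j$. So
$\gamma(t,s)=(t+1,sa)$ is an isometry of $X$. Put
$\Gamma=\langle\gamma\rangle\cong\mathbb Z$, $M=X/\Gamma$, $\pi:X\to M$ the projection,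
$[t,s]=\pi(t,s)$, and
\[
\rho(\pi x,\pi y)=\min_{k\in\mathbb Z}d(x,\gamma^ky).
\]
Let $t_x$ denote the $\mathbb R$-coordinate of $x$. The minimum exists because
\begin{equation}\label{eq:t}
d(x,\gamma^ky)\ge|t_x-t_y-k| .
\end{equation}
Hence $\rho$ is a metric, and $\pi$ maps $B(x,\varepsilon)$ onto $B(\pi x,\varepsilon)$ for
all $\varepsilon>0$. In particular $\pi$ is $1$-Lipschitz and open, so $\rho$ induces the
quotient topology. We collect the basic properties of $(M,\rho)$.

\emph{$M$ is compact}, as the image of $[0,1]\times S$.

\emph{$\rho$ is an inner metric.} Indeed $M$ is geodesic: as $\pi$ is $1$-Lipschitz, a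
geodesic in $X$ from $x$ to a nearest point of $\Gamma y$ projects to a path of length
$\rho(\pi x,\pi y)$.

\emph{$M$ is homogeneous.} The maps $(t,s)\mapsto(t+c,gs)$, $(c,g)\in\mathbb R\times S$,
are isometries of $X$, form a transitive group and commute with $\gamma$.

\emph{$\pi$ is a covering and maps each ball $B(x,\frac14)$ isometrically onto
$B(\pi x,\frac14)$.} For $y,z\in B(x,\frac14)$ and $k\ne0$ we have $d(y,z)<\frac12$, while
$d(y,\gamma^kz)\ge|k|-|t_y-t_z|>\frac12$ by \eqref{eq:t}. So $\rho(\pi y,\pi z)=d(y,z)$.
Moreover $\pi^{-1}(B(\pi x,\frac14))=\bigcup_k\gamma^kB(x,\frac14)$, and this union is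
disjoint, since on $\gamma^kB(x,\frac14)$ the $\mathbb R$-coordinate differs from $t_x+k$
by less than $\frac14$.

\emph{$\pi$ is the universal covering, and $\pi_1(M)\cong\mathbb Z$.} The space $X$ is
simply connected, being a product of simply connected spaces, and locally path connected,
being geodesic. The deck group is $\Gamma\cong\mathbb Z$.

\emph{$M$ is homeomorphic to $S^1\times(S^3)^{\mathbb N}$.} With $\alpha$ from
\eqref{eq:alpha}, the homeomorphism $(t,s)\mapsto(t,s\alpha(t)^{-1})$ of $X$ sends
$\gamma(t,s)=(t+1,sa)$ to $(t+1,sa\alpha(t+1)^{-1})=(t+1,s\alpha(t)^{-1})$. So it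
conjugates $\gamma$ to $(t,s)\mapsto(t+1,s)$.

\begin{lemma}\label{lem:lift}
Let $f\in G=\operatorname{Isom}(M)$, $x\in X$ and $y\in X$ with $\pi(y)=f(\pi(x))$. There
is a unique continuous $\hat f:X\to X$ with $\pi\hat f=f\pi$ and $\hat f(x)=y$. It is an
isometry of $X$.
\end{lemma}

\begin{proof}
Existence and uniqueness hold because $X$ is simply connected and locally path connected.
The lift of $f^{-1}\pi$ that maps $y$ to $x$ is the inverse of $\hat f$ by uniqueness, so
$\hat f$ is a homeomorphism. Any point $x'$ has a neighborhood $U\subset B(x',\frac14)$
with $\hat f(U)\subset B(\hat f(x'),\frac14)$, and for $u,u'\in U$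
\[
d(\hat f(u),\hat f(u'))=\rho(f\pi(u),f\pi(u'))=\rho(\pi(u),\pi(u'))=d(u,u').
\]
So $\hat f$, and likewise $\hat f^{-1}$, preserves lengths of paths. As $X$ is geodesic,
both maps are $1$-Lipschitz, and $\hat f$ is an isometry.
\end{proof}

Let $x_0=(0,1)\in\mathbb R\times S$ and $p=\pi(x_0)$. Recall that a \emph{profinite} group
is a compact group that is isomorphic to a closed subgroup of a product of finite groups.

\begin{lemma}\label{lem:H}
The stabilizer $H$ of $p$ in $G$ is profinite.
\end{lemma}

\begin{proof}
For $h\in H$ let $\hat h$ be the lift with $\hat h(x_0)=x_0$. By uniqueness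
$h\mapsto\hat h$ is a homomorphism, and it is injective because $\pi$ is surjective. By
Proposition~\ref{prop:product}, $\hat h=(h_j)_{j\ge0}$ with $h_j\in E_j$, and every $E_j$
is finite, by Proposition~\ref{prop:E} if $j\ge1$. So $\Psi(h)=(h_j)$ defines an injective
homomorphism $\Psi:H\to\prod_jE_j$.

We check that $\Psi$ is continuous. Let $h_n\to h$ in $H$. Since $X$ is finitely compact,
the stabilizer of $x_0$ in $\operatorname{Isom}(X)$ is compact. So every subsequence of
$(\hat h_n)$ has a further subsequence that converges pointwise to some
$f\in\operatorname{Isom}(X)$. It satisfies $f(x_0)=x_0$ and $\pi f=\lim h_n\pi=h\pi$, so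
$f=\hat h$. Therefore $\hat h_n\to\hat h$ pointwise. For each $j$ the maps $(h_n)_j$
converge pointwise to $h_j$ inside the finite set $E_j$, so $(h_n)_j=h_j$ for large $n$,
which means $\Psi(h_n)\to\Psi(h)$. As $M$ is compact, $G$ and $H$ are compact, and $\Psi$
is an isomorphism onto a closed subgroup of $\prod_jE_j$.
\end{proof}

\section{Only one closed connected group is transitive}\label{sec:rigid}

Two nested transitive groups $K\subset L$ differ only by point stabilizers. Since these are
profinite, $L/K$ is totally disconnected, which is impossible for connected $L\ne K$. Here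
are the details.

\begin{lemma}\label{lem:cosets}
If $C$ is a closed subgroup of a profinite group $P$, then the coset space $P/C$ is totally
disconnected.
\end{lemma}

\begin{proof}
The group $C$ is the intersection of the open subgroups $CN$, where $N$ runs through the
open normal subgroups of $P$. So $P/C$ maps injectively and continuously into the product
of the discrete spaces $P/CN$.
\end{proof}

\begin{proposition}\label{prop:rigid}
If $K\subset L$ are closed connected subgroups of $G$ and $K$ is transitive on $M$, then
$K=L$. In particular, every closed connected subgroup of $G$ transitive on $M$ equals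
$G_0$.
\end{proposition}

\begin{proof}
As $M$ is compact, $G$, $K$ and $L$ are compact. Put $H_L=H\cap L$. For $g\in L$ there is
$k\in K$ with $g(p)=k(p)$, and then $k^{-1}g\in H_L$. So $L=KH_L$, and taking inverses
$L=H_LK$. The natural map
\[
H_L/(H_L\cap K)\longrightarrow L/K,\qquad h(H_L\cap K)\mapsto hK,
\]
is therefore a continuous bijection of compact Hausdorff spaces, hence a homeomorphism.
The group $H_L$ is a closed subgroup of $H$, hence profinite by Lemma~\ref{lem:H}, so the
left side is totally disconnected by Lemma~\ref{lem:cosets}; the right side is connected.
So $L/K$ is a point. For the last assertion take $L=G_0$, which is closed and contains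
every connected subgroup of $G$.
\end{proof}

So it suffices to exhibit \emph{one} closed connected transitive subgroup: it is then
automatically $G_0$, and it is the only one.

\section{The group $G_0$: proof of Theorem~\ref{thm:A}}\label{sec:group}

We now make precise the closure of the flow of Section~\ref{sec:idea}.

\paragraph{The closure of $\langle a\rangle$.}
Since $a_j$ has order $2^{j+2}$, the formula
\[
a^\zeta:=\bigl(a_j^{\,\zeta\bmod2^{j+2}}\bigr)_{j\ge1},\qquad \zeta\in\mathbb Z_2,
\]
defines a continuous injective homomorphism $\mathbb Z_2\to S$. Its image $B$ is compact,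
and $\langle a\rangle$ is dense in it because $\mathbb Z$ is dense in $\mathbb Z_2$. So $B$
is the closure of $\langle a\rangle$, and $B\cong\mathbb Z_2$ with $a$ corresponding to $1$.
Moreover
\begin{equation}\label{eq:center}
B\cap\{\pm1\}^{\mathbb N}=1 ,
\end{equation}
for if $a_j^\zeta=\pm1$ for all $j$, then $2^{j+1}\mid\zeta$ for all $j$, and $\zeta=0$.

\paragraph{The action.}
The group $\mathbb R\times S\times B$ acts on $X$ by
\[
(c,g,b)(t,s)=(t+c,gsb).
\]
This is an action because $B$ is abelian. It is continuous, it is by isometries because
$b_j\in\langle a_j\rangle$ for all $j$, and it commutes with $\gamma$ because $ab=ba$. So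
it descends to $M$ and gives a homomorphism $\Theta:\mathbb R\times S\times B\to G$ whose
image is transitive on $M$. If $(c_n,g_n,b_n)\to(c,g,b)$, then the corresponding isometries
of $M$ converge pointwise, so $\Theta$ is continuous.

\paragraph{The kernel.}
Suppose $(c,g,b)$ acts trivially on $M$. For each $x\in X$ there is $k$ with
$(c,g,b)x=\gamma^kx$; comparing $\mathbb R$-coordinates, $c=k$, so $k$ does not depend on
$x$. Thus $g_jsb_j=sa_j^k$ for all $s\in SU(2)$ and all $j$. For $s=1$ this says
$g_jb_j=a_j^k$; inserting $b_j=g_j^{-1}a_j^k$, we get $g_js=sg_j$ for all $s$, so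
$g_j=\pm1$. Then $ba^{-k}=g^{-1}$ lies in $B\cap\{\pm1\}^{\mathbb N}$, which is trivial by
\eqref{eq:center}. So $b=a^k$ and $g=1$. Conversely $(k,1,a^k)$ acts on $X$ as $\gamma^k$.
Hence $\ker\Theta=\langle(1,1,a)\rangle$, and $\Theta$ induces an injective continuous
homomorphism $\Sigma\times S\to G$, where
\[
\Sigma=(\mathbb R\times B)/\langle(1,a)\rangle\cong
(\mathbb R\times\mathbb Z_2)/\langle(1,1)\rangle=\Sigma_2 .
\]

\paragraph{The solenoid is a compact connected group.}
The subgroup $\langle(1,a)\rangle=\{(k,a^k):k\in\mathbb Z\}$ is discrete and closed, so
$\Sigma$ is Hausdorff. It is compact as the image of $[0,1]\times B$. The set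
$\mathbb R\times\langle a\rangle$ is dense in $\mathbb R\times B$, and since
$(c,a^k)=(c-k,1)(1,a)^k$, its image in $\Sigma$ is the image of the connected set
$\mathbb R\times\{1\}$. So $\Sigma$ has a dense connected subset and is connected.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $(M,\rho)$ was constructed and identified with $S^1\times(S^3)^{\mathbb N}$ in
Section~\ref{sec:M}. By the preceding paragraphs and the compactness of $\Sigma\times S$,
the image of $\Theta$ is isomorphic to $\Sigma\times S$ as a topological group, and it is a
closed connected subgroup of $G$ transitive on $M$. By Proposition~\ref{prop:rigid} it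
equals $G_0$, and so does every other closed connected transitive subgroup. This proves (1)
and (2).

For (3), suppose $G_0\cong\Sigma\times S$ were locally connected. Local connectedness
passes to images under continuous open surjections, so $\Sigma$ would be locally connected.
The quotient map $\mathbb R\times B\to\Sigma$ has discrete kernel, hence is a local
homeomorphism, so $\mathbb R\times B\cong\mathbb R\times\mathbb Z_2$ would be locally
connected. But every connected subset of $\mathbb R\times\mathbb Z_2$ lies in a single line
$\mathbb R\times\{\zeta\}$, and such a line contains no nonempty open subset because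
$\mathbb Z_2$ has no isolated points. So $G_0$ is not locally connected. A locally arcwise
connected space is locally connected, so $G_0$ is not locally arcwise connected either.
\end{proof}

\begin{remark}\label{rem:stab}
If $\Theta(c,g,b)$ fixes $p=[0,1]$, then $(c,gb)=(k,a^k)$ for some $k$; multiplying by
$(k,1,a^k)^{-1}\in\ker\Theta$, we may take $c=0$ and $g=b^{-1}$. So the stabilizer of $p$
in $G_0$ consists of the isometries $[t,s]\mapsto[t,b^{-1}sb]$, $b\in B$, and by
\eqref{eq:center} it is isomorphic to $\mathbb Z_2$. This is the presentation
$M=(\Sigma_2\times K)/\mathbb Z_2$ announced in Section~\ref{sec:intro}, with $K=S$.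
\end{remark}

\section{A positive result without essential maps to the circle}\label{sec:positive}

The space of Theorem~\ref{thm:A} maps to the circle by $[t,s]\mapsto t\bmod1$, and the
commutator subgroup of $G_0\cong\Sigma\times S$, which lies in $S$, preserves the fibers of
this map. We now show that for compact $M$ only circle-valued maps that are not
null-homotopic can prevent the commutator subgroup from being transitive.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $M$ is compact, $G$ and $G_0$ are compact. Recall that $G_0$ is transitive on $M$.

\emph{The group $G_0'$.} By the structure theory of compact connected groups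
\cite[Ch.~9]{HM}, the algebraic commutator subgroup $G_0'$ is closed, and there is a
continuous surjective homomorphism $\prod_jL_j\to G_0'$ from a product of simply connected
compact simple Lie groups. A product of connected, locally connected spaces is connected
and locally connected. A continuous surjective homomorphism of compact groups is open. So
$G_0'$ is connected and locally connected.

\emph{Transitivity.} Let $H_0$ be the stabilizer of $p\in M$ in $G_0$. The subgroup
$G_0'H_0$ is compact, hence closed, and it is normal because it contains $G_0'$. Suppose
$G_0'$ is not transitive, that is, $G_0'H_0\ne G_0$. The nontrivial compact abelian group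
$G_0/(G_0'H_0)$ has a nontrivial character. So there is a nontrivial continuous
homomorphism $\chi:G_0\to S^1=\mathbb R/\mathbb Z$ that is trivial on $H_0$, and it induces
a continuous map $\bar\chi:M\cong G_0/H_0\to S^1$. By hypothesis $\bar\chi$ is
null-homotopic. By the homotopy lifting property of $\mathbb R\to S^1$ it lifts to a
continuous map $M\to\mathbb R$. Composing with $G_0\to M$ we obtain a continuous lift
$\tilde\chi:G_0\to\mathbb R$ of $\chi$, which we normalize by $\tilde\chi(1)=0$. The
function
\[
(g,h)\mapsto\tilde\chi(gh)-\tilde\chi(g)-\tilde\chi(h)
\]
on the connected space $G_0\times G_0$ is continuous, integer-valued and $0$ at $(1,1)$, so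
it vanishes. Thus $\tilde\chi$ is a continuous homomorphism from a compact group to
$\mathbb R$. Its image is a compact subgroup of $\mathbb R$, hence $0$, and $\chi$ is
trivial, a contradiction. So $G_0'$ is transitive.

\emph{The simply connected case.} A compact space with inner metric is geodesic, so its
balls are path connected and it is locally path connected. If $M$ is simply connected,
every map $M\to S^1$ therefore lifts to $\mathbb R$ and is null-homotopic.
\end{proof}

\paragraph{The hypothesis of Theorem~\ref{thm:B}.}
Let $M$ be the space of Theorem~\ref{thm:A}. It is locally path connected with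
$\pi_1(M)\cong\mathbb Z$. Under pointwise multiplication, the homotopy classes of maps
$M\to S^1$ form a group $[M,S^1]$. A map $M\to S^1$ is null-homotopic if and only if it
lifts to $\mathbb R$, that is, if and only if it is trivial on $\pi_1$. So $[M,S^1]$ embeds
in $\operatorname{Hom}(\mathbb Z,\mathbb Z)=\mathbb Z$. The projection
$M\cong S^1\times(S^3)^{\mathbb N}\to S^1$ is sent to a generator. Hence
$[M,S^1]\cong\mathbb Z$, while no closed connected transitive subgroup of
$\operatorname{Isom}(M)$ is locally connected.

\begin{thebibliography}{9}

\bibitem{BCS} Bao, Chern, Shen,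
\emph{An Introduction to Riemann--Finsler Geometry}.

\bibitem{Berestovskii} V.~N. Berestovskii,
\emph{Locally compact homogeneous spaces with inner metric},
arXiv:1412.7893 (2014).

\bibitem{HM} Hofmann, Morris,
\emph{The Structure of Compact Groups}.

\end{thebibliography}

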